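\title{Nontrivial cycles in the forested graph complex, detected by orthogonal splittings of quadratic forms}

\begin{abstract}
The forested graph complex $\mathsf{FGC}_1(0)$ is spanned by graphs with a marked forest, and its differential contracts or unmarks one edge of the forest. For each $k\ge2$ it contains a cycle $W_{2k}$ of loop order $2k$, a closed chain of $2k-1$ double edges with one marked edge in each. We prove the conjecture that every $W_{2k}$ represents a nonzero homology class. A forested graph with $p$ marked edges defines a $p$-cube of positive definite quadratic forms on its first homology. We construct a closed differential form on the space of quadratic forms, dual to the locus of forms that split orthogonally into ranks $1$ and $2k-1$. Its integrals over these cubes define a cocycle with value $\pm2^{-(2k-1)}$ on $W_{2k}$. The same form shows that a unipotent subgroup $\mathbb Z^{2k-1}\subset GL_{2k}(\mathbb Z)$ carries a nonzero class in homology with coefficients twisted by the determinant.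
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The forested graph complex}

Graphs are finite and connected and have no hairs (external legs). Multiple edges and tadpoles (edges from a vertex to itself) are allowed. An isomorphism of graphs is a pair of compatible bijections of vertices and of half-edges, so that reversing a tadpole is an automorphism. A \emph{forested graph} is a graph $G$ with a set $\Phi$ of \emph{marked} edges that contains no cycle; the other edges are \emph{unmarked}. The \emph{loop order} of $G$ is $g=\#\text{edges}-\#\text{vertices}+1$, the rank of $H_1(G;\mathbb Z)$.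

Vertices and unmarked edges are called \emph{odd objects}. An \emph{orientation} $o$ of a forested graph is a linear ordering of the set of all odd objects together with a direction on every edge, marked or unmarked. For two orientations of the same graph we write $o'=\pm o$, where the sign is the sign of the permutation relating the two orderings, times $-1$ for each edge whose direction is reversed.

The space $\mathsf{FGC}_1(0)$ is the $\mathbb Q$-vector space spanned by the isomorphism classes of oriented forested graphs $(G,o)$ all of whose vertices have valence at least $3$, modulo the relations $(G,-o)=-(G,o)$. An automorphism $\varphi$ of $G$ with $\varphi(o)=-o$ is called \emph{odd}, and a graph with an odd automorphism is zero. Two cases occur constantly. Reversing a tadpole changes one direction and nothing else, so it is odd. Interchanging two parallel unmarked edges, directed the same way, is one transposition of odd objects, so it is odd as well.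

The space is graded by the number of marked edges, and there are two operators of degree $-1$, both sums over the marked edges $e$ of $G$.
\begin{itemize}
\item $d_cG=\sum_eG/e$. For each $e$, first use the sign rule to bring the orientation into a form where the endpoints of $e$ are the first two entries of the ordering and $e$ is directed from the first to the second. Then contract $e$. The merged vertex takes the first place, the other odd objects keep their relative order, and all other edges keep their directions and their status as marked or unmarked.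
\item $d_uG=\sum_eG_{e\text{ unmarked}}$. Here $e$ becomes an unmarked edge, keeps its direction and is placed first in the ordering. Everything else is unchanged.
\end{itemize}
With these conventions $d_c^2=d_u^2=d_cd_u+d_ud_c=0$. Both operators preserve the loop order, and homology means the homology of the part $\mathsf{FGC}_1^{g\text{-loop}}(0)$ of loop order $g$ with respect to $d_c+d_u$. Dropping the condition on valences gives a larger complex, which we denote by $\widehat{\mathsf{FGC}}$.

These definitions have a geometric meaning that drives the whole paper. Give each unmarked edge length $1$ and let the length $x_e$ of each marked edge vary in $[0,1]$. A forested graph with $p$ marked edges becomes a $p$-cube of metric graphs. The face $x_e=0$ is the cube of $G/e$, and the face $x_e=1$ is the cube of the graph with $e$ unmarked. Because $\Phi$ is a forest, no cycle ever shrinks to length zero. Thus $d_c+d_u$ behaves like the boundary operator on cubes. Lemma~\ref{lem:sign} below shows that an orientation amounts to an orientation of the cube together with an orientation of $H_1(G)$, so the cubes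 carry coefficients twisted by the determinant of $H_1$.

\subsection{The graphs $W_{m+1}$}

For $m\ge1$ let $W_{m+1}$ be the forested graph with vertices $v_1,\dots,v_{2m}$ (indices mod $2m$) and, for $i=1,\dots,m$, the following edges: a marked edge $e_i$ and an unmarked edge $e_i'$, both from $v_{2i-1}$ to $v_{2i}$, and an unmarked edge $c_i$ from $v_{2i}$ to $v_{2i+1}$. It is trivalent, with $3m$ edges, $m$ marked edges and loop order $m+1$; see Figure~\ref{fig:W4}. We fix some orientation of it.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]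
\foreach \i in {1,...,6} {
  \coordinate (v\i) at ({150-60*\i}:1);
  \fill (v\i) circle (1.3pt);
  \node at ({150-60*\i}:1.2) {$v_{\i}$};}
\foreach \i/\j in {1/2,3/4,5/6} {
  \draw[line width=1.8pt] (v\i) to[bend left=35] (v\j);
  \draw (v\i) to[bend right=35] (v\j);}
\foreach \i/\j in {2/3,4/5,6/1} {\draw (v\i)--(v\j);}
\foreach \i in {1,2,3} {
  \node at ({180-120*\i}:1.2) {$e_{\i}$};
  \node at ({180-120*\i}:0.52) {$e'_{\i}$};
  \node at ({120-120*\i}:1.02) {$c_{\i}$};}
\end{tikzpicture}
\caption{The forested graph $W_4$, of loop order $4$. The three marked edges $e_1,e_2,e_3$ are drawn thick, the six unmarked edges thin. All edges are directed clockwise.}\label{fig:W4}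
\end{figure}

\begin{lemma}\label{lem:W}
For every $m\ge1$ we have $d_cW_{m+1}=d_uW_{m+1}=0$. Moreover $W_{m+1}=0$ if $m=1$ or $m$ is even, and $W_{m+1}\ne0$ if $m\ge3$ is odd.
\end{lemma}

\begin{proof}
Contracting $e_i$ turns $e_i'$ into a tadpole, and unmarking $e_i$ produces the parallel unmarked edges $e_i,e_i'$. So every term of $d_cW_{m+1}$ and of $d_uW_{m+1}$ is zero.

For $m=1$ the unmarked edges $e_1'\colon v_1\to v_2$ and $c_1\colon v_2\to v_1$ are parallel. Interchanging them is one transposition together with two reversals of direction, hence odd, and $W_2=0$.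

For $m\ge2$ an automorphism is determined by its action on the vertices, since the two edges of a parallel pair are distinguished by the marking. It preserves the cyclic adjacency and the double edges, so the automorphism group is the dihedral group $D_m$ of order $2m$ generated by the rotation $v_j\mapsto v_{j+2}$ and the reflection $v_j\mapsto v_{2m+1-j}$. The rotation permutes the odd objects in four $m$-cycles (the $v_{2i-1}$, the $v_{2i}$, the $e_i'$, the $c_i$) and preserves all directions, so its sign is $+1$. The reflection sends $e_i\mapsto e_{m+1-i}$, $e_i'\mapsto e'_{m+1-i}$ and $c_i\mapsto c_{m-i}$ (indices mod $m$), reversing all $3m$ directions. It acts on the vertices by $m$ transpositions, on the $e'_i$ by $\lfloor m/2\rfloor$ transpositions, and on the $c_i$ by $\lfloor (m-1)/2\rfloor$ transpositions, since $c_m$ is fixed. As $\lfloor m/2\rfloor+\lfloor(m-1)/2\rfloor=m-1$, the total sign is $(-1)^{3m+m+(m-1)}=(-1)^{m-1}$. So the reflection is odd for $m$ even, while for $m$ odd no automorphism is odd.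
\end{proof}

The graphs that survive are those with $m=2k-1$, $k\ge2$, that is, the graphs $W_{2k}$ with $4k-2$ vertices, $6k-3$ edges, $2k-1$ marked edges and loop order $2k$. The following conjecture is posed in \cite{BW}.

\medskip\noindent\textbf{Conjecture.} \emph{For each $k=2,3,4,\dots$ the element $W_{2k}\in\mathsf{FGC}_1^{2k\text{-loop}}(0)$ represents a nontrivial homology class.}\medskip

Degree reasons do not decide the question. A graph of loop order $g$ with all valences at least $3$ has at most $2g-2$ vertices, so its forests have at most $2g-3$ edges; for $g=2k$ this bound is $4k-3$, larger than the degree $2k-1$ of $W_{2k}$. And $W_{2k}$ does occur in boundaries.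

\begin{example}\label{ex:Wprime}
Let $W'$ be $W_{2k}$ with the edge $c_1$ marked as well. The terms of $(d_c+d_u)W'$ that contract or unmark some $e_i$ vanish as in Lemma~\ref{lem:W}. The two terms for $c_1$ remain, so $(d_c+d_u)W'=\pm W_{2k}\pm W_{2k}/c_1$.
\end{example}

To prove the conjecture one therefore needs a functional that vanishes on the boundaries of all forested graphs with $2k$ marked edges, uniformly in $k$. Stokes' theorem supplies such functionals.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $k\ge2$ there is a $\mathbb Q$-linear functional $J$, with values in $\mathbb R$, on the span of the forested graphs of loop order $2k$ with $2k-1$ marked edges such that $J\circ(d_c+d_u)=0$ and $J(W_{2k})=\pm2^{-(2k-1)}$. Hence the cycle $W_{2k}$ is not a boundary, that is, $[W_{2k}]\ne0$.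
\end{theorem}

So the conjecture holds. In the next statement $\mathbb Q_{\det}$ and $\mathbb R_{\det}$ denote $\mathbb Q$ and $\mathbb R$ with $\gamma\in GL_{2k}(\mathbb Z)$ acting as multiplication by $\det\gamma$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item For $m\ge1$, the graph $W_{m+1}$ is a cycle representing a nonzero class if and only if $m$ is odd and $m\ge3$. In all other cases $W_{m+1}=0$ already as a chain.
\item $W_{2k}$ remains a non-boundary in the larger complex $\widehat{\mathsf{FGC}}$, where vertices of arbitrary valence are allowed.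
\item Let $y_1,\dots,y_{2k-1},t$ be the standard basis of $\mathbb Z^{2k}$, and let $U\cong\mathbb Z^{2k-1}\subset GL_{2k}(\mathbb Z)$ be the group of matrices fixing each $y_i$ and sending $t$ to $t+\sum n_iy_i$. For $k\ge2$ the map $\mathbb Q\cong H_{2k-1}(U;\mathbb Q)\to H_{2k-1}(GL_{2k}(\mathbb Z);\mathbb Q_{\det})$ is injective. The form $\alpha$ of Section~\ref{sec:thom}, from which $J$ is built, defines a class in $H^{2k-1}(GL_{2k}(\mathbb Z);\mathbb R_{\det})$ with value $1$ on a generator of $H_{2k-1}(U;\mathbb Z)$.
\end{enumerate}
\end{theorem}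

Section~\ref{sec:cube} attaches a cube of quadratic forms to each forested graph, works out the cube of $W_4$ by hand, and uses it to lay out the proof, which occupies Sections~\ref{sec:cocycle}--\ref{sec:proofs}.

\section{Cubes of quadratic forms and the case of $W_4$}\label{sec:cube}

Throughout, $k\ge2$, $m=2k-1$ and $g=m+1=2k$. So $m\ge3$ is odd and $g$ is even.

\subsection{The space of forms and its coordinates}

Write $\mathbb Z^g=Y\oplus\mathbb Zt$ with $Y=\mathbb Zy_1\oplus\dots\oplus\mathbb Zy_m$, and let $\Gamma=GL_g(\mathbb Z)$. Let $P$ be the space of positive definite symmetric bilinear forms $Q$ on $\mathbb R^g$, an open convex cone in the space of symmetric matrices. We write $Q(x)=Q(x,x)$. For a lattice $M\subset\mathbb Z^g$, $\det(Q|_M)$ is the Gram determinant in a $\mathbb Z$-basis of $M$, which does not depend on the basis, and $\det Q=\det(Q|_{\mathbb Z^g})$. The group $\Gamma$ acts on $P$ by $(\gamma Q)(x,x')=Q(\gamma^{-1}x,\gamma^{-1}x')$. Let $P(Y)$ be the space of positive definite forms on $Y_{\mathbb R}=\mathbb R^m$.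

A form $Q\in P$ is described by its restriction $B$ to $Y_{\mathbb R}$, the $Q$-orthogonal projection $s$ of $t$ to $Y_{\mathbb R}$, and the squared distance $a$ from $t$ to $Y_{\mathbb R}$. In formulas,
\[
B=Q|_{Y_{\mathbb R}},\qquad Q(t,y)=B(s,y)\ \text{ for all }y\in Y_{\mathbb R},\qquad a=Q(t)-B(s).
\]
Expanding $Q(y+xt)=B(y)+2xB(s,y)+x^2Q(t)$ and completing the square gives
\begin{equation}\label{eq:coord}
Q(y+xt)=B(y+xs)+x^2a\quad(y\in Y_{\mathbb R},\ x\in\mathbb R),\qquad \det Q=a\det B;
\end{equation}
the second formula holds because the basis $y_1,\dots,y_m,t-s$ differs from the standard one by a matrix of determinant $1$ and has block diagonal Gram matrix. By \eqref{eq:coord} every triple with $a>0$ and $B\in P(Y)$ arises from exactly one $Q\in P$, so $Q\leftrightarrow(a,B,s)$ is a diffeomorphism $P\cong\mathbb R_{>0}\times P(Y)\times Y_{\mathbb R}$.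

Two subgroups of $\Gamma$ act simply in these coordinates. For $n\in Y$ let $u_n\in\Gamma$ fix $Y$ pointwise and send $t$ to $t-n$. These elements have determinant $1$ and form the group $U$ of Theorem~\ref{thm:B}. From $(u_nQ)(t,y)=Q(t+n,y)=B(s+n,y)$ and $(u_nQ)(t)=B(s+n)+a$ we get
\begin{equation}\label{eq:u}
u_n(a,B,s)=(a,B,s+n).
\end{equation}
Let $H=\{\pm1\}\times GL(Y)\subset\Gamma$, where $h=(\varepsilon,h')$ sends $t$ to $\varepsilon t$ and acts on $Y$ by $h'$. From $(hQ)(t,y)=\varepsilon B(s,h'^{-1}y)=(h'B)(\varepsilon h's,y)$ and $(hQ)(t)=Q(t)$ we get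
\begin{equation}\label{eq:h}
h(a,B,s)=(a,h'B,\kappa_hs),\qquad \kappa_h=\varepsilon h',\qquad \det\kappa_h=\varepsilon^m\det h'=\det h.
\end{equation}
The last equality uses that $m$ is odd. Finally let $\rho_i\in H$ send $y_i$ to $-y_i$ and fix the other basis vectors. Then $\det\rho_i=-1$, and on points with $B$ diagonal $\rho_i$ acts by $s_i\mapsto-s_i$ and changes nothing else.

\subsection{The cube of a forested graph}

Let $(G,\Phi)$ be a forested graph of loop order $g$, with arbitrary valences. Let $C_1(G;\mathbb Z)$ be generated by the directed edges, with reversal acting as $-1$, and let $\partial e=\text{head}-\text{tail}$, so that $H_1(G;\mathbb Z)=\ker\partial$. For $x\in[0,1]^\Phi$ put $\ell_e=x_e$ for marked $e$ and $\ell_e=1$ for unmarked $e$, and define on $H_1(G;\mathbb R)$ the form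
\[
Q_x\Big(\sum_e z_e\,e\Big)=\sum_e\ell_e z_e^2 .
\]
It is positive definite: if $Q_x(z)=0$, then $z$ is a cycle supported on the forest $\Phi$, so $z=0$. This is the point where the forest condition enters. Choosing an isomorphism $\mu\colon H_1(G;\mathbb Z)\to\mathbb Z^g$, we obtain a map
\[
q_\mu\colon[0,1]^\Phi\to P,\qquad q_\mu(x)=Q_x(\mu^{-1}\,\cdot\,,\mu^{-1}\,\cdot\,),
\]
affine in $x$. Any other choice is $\gamma\mu$ with $\gamma\in\Gamma$, and $q_{\gamma\mu}=\gamma q_\mu$.

For $W_{2k}$, the cycles $y_i=e_i-e_i'$ and $t=\sum_i(e_i+c_i)$ are, up to sign, the fundamental cycles of the spanning tree $\{e_1,\dots,e_m,c_1,\dots,c_{m-1}\}$. So they form a basis of $H_1(W_{2k};\mathbb Z)$, which we identify with $\mathbb Z^g$ as the names suggest. With $x_i$ the length of $e_i$,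
\[
Q_x(y_i,y_j)=\delta_{ij}(1+x_i),\qquad Q_x(t,y_i)=x_i,\qquad Q_x(t)=m+\sum_ix_i .
\]
The equation $B(s,y_i)=x_i$ reads $(1+x_i)s_i=x_i$. Hence $s_i=\frac{x_i}{1+x_i}$, so that $1+x_i=\frac1{1-s_i}$, and $a=m+\sum_i\big(x_i-\frac{x_i^2}{1+x_i}\big)$. Therefore
\begin{equation}\label{eq:Wcube}
(a,B,s)=\Big(m+\sum_is_i,\ \operatorname{diag}\Big(\frac1{1-s_i}\Big),\ s\Big),
\end{equation}
and $x\mapsto s$ is an orientation-preserving diffeomorphism $[0,1]^m\to[0,\frac12]^m$.

\subsection{Loop order four}\label{ss:four}

Let $k=2$. In the basis $y_1,y_2,y_3,t$ the cube of $W_4$ consists of the Gram matrices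
\[
Q_x=\begin{pmatrix}1+x_1&0&0&x_1\\0&1+x_2&0&x_2\\0&0&1+x_3&x_3\\x_1&x_2&x_3&3+x_1+x_2+x_3\end{pmatrix},\qquad x\in[0,1]^3 .
\]

\emph{The faces are mirrors.} On the face $x_1=0$, where $s_1=0$, the form is fixed by $\rho_1$; this is the action on $H_1$ of the reversal of the tadpole $e_1'$. On the face $x_1=1$, where $s_1=\frac12$, the form is fixed by $u_{y_1}\rho_1$, which sends $y_1\mapsto-y_1$, $t\mapsto t-y_1$ and acts by $s_1\mapsto1-s_1$; this is the action of the interchange of $e_1$ and $e_1'$. So the odd symmetries that make $W_4$ a cycle are reflections in the faces of the cube $[0,\frac12]^3$, realized by elements of $\Gamma$ of determinant $-1$. Reflecting repeatedly, the translates of the cube fit together to the image of a map $E\colon\mathbb R^3\to P$ whose third coordinate is $s$ and which satisfies $E(s+n)=u_nE(s)$. Eight cubes fill $[0,1]^3$, which closes up to the torus $\mathbb R^3/\mathbb Z^3$ with monodromy $U$.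

\emph{Which forms to integrate.} Since $q_\mu$ is only defined up to $\Gamma$ and the orientation of a graph involves an orientation of $H_1$, we should integrate closed $3$-forms $\alpha$ on $P$ with $\gamma^*\alpha=\det(\gamma)\alpha$. A reflection then reverses both the orientation of the cube and the sign of $\alpha$, so the eight cubes contribute equally, and the value on $W_4$ is $\pm\frac18$ times the period of $\alpha$ over the torus. One expects $W_4$ to be nontrivial as soon as this torus is, and the task is to find $\alpha$ with nonzero period.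

\emph{A dual locus.} Let $X_0=\{s=0\}$ be the set of forms for which $t$ is orthogonal to $Y$. It has codimension $3$ in $P$, which has dimension $10$, and $E(s)\in u_nX_0$ exactly when $s=n$. So the torus meets the $U$-translates of $X_0$ in one point. A closed form $\beta$ concentrated near $X_0$, with integral $1$ over each normal slice $\{(a,B)\}\times Y_{\mathbb R}$, counts such intersections, and we want to take $\alpha=\sum\det(\gamma)\,(\gamma^{-1})^*\beta$, summed over $\Gamma/H$. If only the translates by $U$ mattered, the period would be $1$ and the value on $W_4$ would be $\pm\frac18$. Three difficulties stand in the way.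
\begin{enumerate}
\item The summand must depend only on the coset $\gamma H$, so $\beta$ must transform under $H$ by the determinant. This is consistent, since by \eqref{eq:h} $H$ acts on the orientation of the normal slices by $\varepsilon^3\det h'=\det h$. But $H$ is infinite, so $\beta$ cannot be obtained by averaging. Section~\ref{sec:thom} builds it from a canonical connection.
\item The sum is infinite. Section~\ref{sec:split} shows that it is locally finite.
\item Other translates of $X_0$ meet the cube, and badly. The first row of $Q_x$ shows that $y_1$ is orthogonal to $y_2,y_3,t$ on the whole face $x_1=0$. So this $2$-dimensional face lies in $\gamma X_0$, where $\gamma$ interchanges $y_1$ and $t$, although an isolated point would be expected.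
\end{enumerate}
The third difficulty comes from $B$ being diagonal. The period does not change if we deform $a$ and $B$, keeping $s$ and the periodicity (Section~\ref{sec:unfold}). We deform to the constants
\[
a=3,\qquad B_0=\begin{pmatrix}2&-1&0\\-1&2&-1\\0&-1&2\end{pmatrix}.
\]
Now $y_1,y_2,y_3$ have norm $2$, the smallest norm of a nonzero lattice vector, since every vector involving $t$ has norm at least $3$. In an orthogonal splitting of $\mathbb Z^4$ a vector of smallest norm lies in one of the two summands, and $y_1,y_2,y_3$ lie in the same one because consecutive ones are not orthogonal. This forces the splitting to be $\mathbb Z(t-n)\oplus Y$ (Lemma~\ref{lem:rigid}). After the deformation only the translates by $U$ are met, and the period is $1$.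

\section{Cocycles from differential forms}\label{sec:cocycle}

Call a differential form $\alpha$ on $P$ \emph{$\det$-invariant} if
\begin{equation}\label{eq:inv}
\gamma^*\alpha=\det(\gamma)\,\alpha\qquad(\gamma\in\Gamma).
\end{equation}
In this section and the next, $\alpha$ is any smooth closed $\det$-invariant $m$-form. We integrate it over the cubes of forested graphs. The work lies in matching the combinatorial signs of Section~\ref{sec:intro} with the signs in Stokes' theorem.

\subsection{Comparing orientations}

Let $(G,\Phi)$ be a forested graph of loop order $g$, with arbitrary valences, with $V$ vertices and $p$ marked edges. Call an orientation \emph{normal} if its ordering has the form $v_1,\dots,v_V,f_1,\dots,f_q$, with the vertices first and the unmarked edges last. Fix a normal orientation $o$, an ordering $e_1,\dots,e_p$ of $\Phi$ and an isomorphism $\mu$. Let $z_1,\dots,z_g\in H_1(G;\mathbb Z)$ be the preimage under $\mu$ of the basis $y_1,\dots,y_m,t$. Since $G$ is connected, the sequence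
\[
0\to H_1(G;\mathbb Z)\to C_1(G;\mathbb Z)\xrightarrow{\ \partial\ }\ker\big(C_0(G;\mathbb Z)\to\mathbb Z\big)\to0
\]
is exact, and $v_2-v_1,\dots,v_V-v_1$ is a basis of the last term. Choose chains $b_j$ with $\partial b_j=v_j-v_1$. Then $z_1,\dots,z_g,b_2,\dots,b_V$ is a $\mathbb Z$-basis of $C_1(G;\mathbb Z)$, and so is the list of edges with their directions from $o$. Hence there is a sign $\eta=\eta(o;e_1,\dots,e_p;\mu)=\pm1$ with
\begin{equation}\label{eq:eta}
z_1\wedge\dots\wedge z_g\wedge b_2\wedge\dots\wedge b_V=\eta\;e_1\wedge\dots\wedge e_p\wedge f_1\wedge\dots\wedge f_q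
\end{equation}
in the top exterior power of $C_1(G;\mathbb Z)$. Two choices of $b_j$ differ by an element of $H_1$, so $\eta$ does not depend on the $b_j$.

\begin{lemma}\label{lem:sign}
If $o,o'$ are normal orientations with $o'=\pm o$, then $\eta(o')=\pm\eta(o)$ with the same sign. Moreover $\eta$ is antisymmetric in $e_1,\dots,e_p$, and replacing $\mu$ by $\gamma\mu$ multiplies $\eta$ by $\det\gamma$.
\end{lemma}

\begin{proof}
Any two normal orientations are connected by a sequence of moves of four kinds, each of sign $-1$, and we check that each changes the sign of $\eta$. A transposition of two $f$'s, or the reversal of one edge, marked or not, changes the sign of the right side of \eqref{eq:eta} and leaves the left side unchanged. A transposition of $v_i$ and $v_j$ with $i,j\ge2$ interchanges $b_i$ and $b_j$. After the transposition of $v_1$ and $v_2$, valid choices of chains are $-b_2,\,b_3-b_2,\dots,b_V-b_2$, and their wedge product is $-b_2\wedge b_3\wedge\dots\wedge b_V$. Antisymmetry in the $e_i$ is visible in \eqref{eq:eta}. Replacing $\mu$ by $\gamma\mu$ changes the basis $z_1,\dots,z_g$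 by $\gamma^{-1}$, and $\det\gamma^{-1}=\det\gamma=\pm1$.
\end{proof}

Every orientation is $\pm$ a normal one, and we extend $\eta$ to all orientations by $\eta(-o)=-\eta(o)$. The lemma says that $o$, up to the sign rule, is the same as an ordering of $\Phi$ up to even permutations, which orients the cube, coupled with an orientation of $H_1(G)$.

\subsection{The functional}

For $p=m$ define
\[
I(G,o)=\eta(o;e_1,\dots,e_m;\mu)\int_{[0,1]^m}q_\mu^*\alpha,\qquad J(G,o)=(-1)^{\binom{V+1}2}I(G,o),
\]
with the cube oriented by $dx_{e_1}\cdots dx_{e_m}$. Reordering the $e_i$ changes $\eta$ and the orientation of the cube by the same sign. Replacing $\mu$ by $\gamma\mu$ multiplies $\eta$ by $\det\gamma$, and by \eqref{eq:inv} it replaces $q_\mu^*\alpha$ by $q_\mu^*\gamma^*\alpha=\det(\gamma)\,q_\mu^*\alpha$. So $I(G,o)$ involves no choices. An isomorphism $(G,o)\cong(G',o')$ transports $\mu$, $\eta$ and $q_\mu$, so $I$ depends only on the isomorphism class, and $I(G,-o)=-I(G,o)$. Hence $I$ and $J$ are well-defined $\mathbb Q$-linear functionals on the part of $\widehat{\mathsf{FGC}}$ of loop order $g$ and degree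 $m$; in particular they vanish on graphs with an odd automorphism, such as graphs with a tadpole. The factor $(-1)^{\binom{V+1}2}$ compensates for a sign $(-1)^V$ by which the contributions of $d_c$ and $d_u$ to $I$ fail to match.

We use Stokes' theorem for cubes in the following form. If $\omega$ is a smooth $(p-1)$-form on $[0,1]^p$ and the faces $x_i=0,1$ are oriented by the remaining coordinates in their order, then
\begin{equation}\label{eq:stokes}
\int_{[0,1]^p}d\omega=\sum_{i=1}^p(-1)^{i-1}\Big(\int_{x_i=1}\omega-\int_{x_i=0}\omega\Big).
\end{equation}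

\begin{proposition}\label{prop:cocycle}
Let $(G,o)$ be an oriented forested graph of loop order $g$, with arbitrary valences and with $p=m+1=g$ marked edges. Then $J\big((d_c+d_u)(G,o)\big)=0$.
\end{proposition}

\begin{proof}
Fix $\mu$ and an ordering $e_1,\dots,e_p$ of $\Phi$, with sign $\eta$. For $e=e_i$ let $e,e_{(2)},\dots,e_{(p)}$ be the ordering obtained by moving $e$ to the front. Its sign is $\eta_e=(-1)^{i-1}\eta$. Orient the faces $x_e=0$ and $x_e=1$ by $dx_{e_{(2)}}\cdots dx_{e_{(p)}}$, as in \eqref{eq:stokes}. Both $\eta_e$ and the terms of $d_c$, $d_u$ obey the sign rule, so for each term we may take $o$ to be whichever normal orientation is convenient.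

\emph{Unmarking $e$.} The new ordering is $e,v_1,\dots,v_V,f_1,\dots,f_q$, which is $(-1)^V$ times the normal ordering $v_1,\dots,v_V,e,f_1,\dots,f_q$. For the latter, the left side of \eqref{eq:eta} is unchanged, and on the right side
\[
e_{(2)}\wedge\dots\wedge e_{(p)}\wedge e\wedge f_1\wedge\dots\wedge f_q=(-1)^{p-1}\,e\wedge e_{(2)}\wedge\dots\wedge e_{(p)}\wedge f_1\wedge\dots\wedge f_q .
\]
So the sign of the new graph is $(-1)^{V+p-1}\eta_e=-(-1)^V\eta_e$, as $p$ is even. Its cube is the restriction of $q_\mu$ to $x_e=1$, and it has $V$ vertices. Its contribution to $J$ is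
\[
-(-1)^{V}(-1)^{\binom{V+1}2}\eta_e\int_{x_e=1}q_\mu^*\alpha=-(-1)^{\binom V2}\eta_e\int_{x_e=1}q_\mu^*\alpha,
\]
because $\binom{V+1}2=\binom V2+V$.

\emph{Contracting $e$.} As $e$ lies in a forest, its endpoints are distinct. Take $o$ normal with $e$ directed from $v_1$ to $v_2$, and take $b_2=e$. Moving $e$ past $z_1,\dots,z_g$ in \eqref{eq:eta} gives
\[
(-1)^g\,e\wedge z_1\wedge\dots\wedge z_g\wedge b_3\wedge\dots\wedge b_V=\eta_e\;e\wedge e_{(2)}\wedge\dots\wedge e_{(p)}\wedge f_1\wedge\dots\wedge f_q .
\]
An identity $e\wedge\zeta=e\wedge\zeta'$ implies that $\zeta$ and $\zeta'$ have the same image in the exterior algebra of $C_1(G)/\mathbb Ze=C_1(G/e)$. The projection $C_1(G)\to C_1(G/e)$ induces an isomorphism $H_1(G)\cong H_1(G/e)$, through which we transport $\mu$. The images of $b_3,\dots,b_V$ are valid chains for $G/e$ with vertices ordered $\bar v,v_3,\dots,v_V$, where $\bar v$ is the merged vertex. So the sign of $G/e$ is $(-1)^g\eta_e=\eta_e$, as $g$ is even. Its cube is the restriction of $q_\mu$ to $x_e=0$, and it has $V-1$ vertices. Its contribution to $J$ is $(-1)^{\binom V2}\eta_e\int_{x_e=0}q_\mu^*\alpha$.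

Summing over $e$ and using \eqref{eq:stokes},
\begin{align*}
J\big((d_c+d_u)(G,o)\big)&=-(-1)^{\binom V2}\eta\sum_{i=1}^p(-1)^{i-1}\Big(\int_{x_{e_i}=1}q_\mu^*\alpha-\int_{x_{e_i}=0}q_\mu^*\alpha\Big)\\
&=-(-1)^{\binom V2}\eta\int_{[0,1]^p}q_\mu^*\,d\alpha=0.\qedhere
\end{align*}
\end{proof}

\section{Unfolding the cube of $W_{2k}$ to a torus}\label{sec:unfold}

We express $J(W_{2k})$ as a period over a torus on which $a$ and $B$ are constants of our choice.

\begin{proposition}\label{prop:unfold}
Fix $(a_0,B_0)\in\mathbb R_{>0}\times P(Y)$ and put $E_0(s)=(a_0,B_0,s)$ for $s\in\mathbb R^m$. Then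
\[
J(W_{2k})=\pm2^{-m}\int_{[0,1]^m}E_0^*\alpha .
\]
\end{proposition}

\begin{proof}
Let $\langle s_i\rangle$ be the distance from $s_i\in\mathbb R$ to the nearest integer, and define
\[
E\colon\mathbb R^m\to P,\qquad E(s)=\Big(m+\sum_i\langle s_i\rangle,\ \operatorname{diag}\Big(\frac1{1-\langle s_i\rangle}\Big),\ s\Big).
\]
This map is continuous. On each closed cube of the grid $(\frac12\mathbb Z)^m$ the functions $\langle s_i\rangle$ are affine with values in $[0,\frac12]$, so there $E$ is the restriction of a smooth map defined near the cube. Integrals of $E^*\alpha$ over $[0,1]^m$ are understood as sums over its $2^m$ subcubes. On $[0,\frac12]^m$ the map $E$ is \eqref{eq:Wcube}, so $J(W_{2k})=\pm\int_{[0,1/2]^m}E^*\alpha$.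

\emph{Unfolding.} For $A\subset\{1,\dots,m\}$ let $\varphi_A$ replace $s_i$ by $1-s_i$ for $i\in A$ and fix the other coordinates. The cubes $C_A=\varphi_A([0,\frac12]^m)$ are the $2^m$ subcubes of $[0,1]^m$, and $\varphi_A$ changes the orientation by $(-1)^{|A|}$. Put $n_A=\sum_{i\in A}y_i$ and $\gamma_A=u_{n_A}\prod_{i\in A}\rho_i$, so that $\det\gamma_A=(-1)^{|A|}$. On points with $B$ diagonal, $\gamma_A$ acts by $\varphi_A$ on the third coordinate and fixes the first two. Since $\langle1-s_i\rangle=\langle s_i\rangle$, we get $E\circ\varphi_A=\gamma_A\circ E$. By \eqref{eq:inv},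
\[
\int_{C_A}E^*\alpha=(-1)^{|A|}\int_{[0,1/2]^m}E^*\gamma_A^*\alpha=\int_{[0,1/2]^m}E^*\alpha ,
\]
and therefore $\int_{[0,1]^m}E^*\alpha=2^m\int_{[0,1/2]^m}E^*\alpha$.

\emph{Deformation.} Write $E(s)=(a(s),B(s),s)$, where in this proof $B(s)\in P(Y)$ denotes the diagonal form above, and for $\tau\in[0,1]$ put
\[
F(\tau,s)=\big((1-\tau)a(s)+\tau a_0,\ (1-\tau)B(s)+\tau B_0,\ s\big).
\]
This lies in $P$ because $\mathbb R_{>0}\times P(Y)$ is convex. The map $F$ is continuous, it is smooth on each $[0,1]\times C_A$, and $F(0,\cdot)=E$, $F(1,\cdot)=E_0$. Its first two coordinates are $\mathbb Z^m$-periodic in $s$, so $F(\tau,s+n)=u_nF(\tau,s)$ by \eqref{eq:u}. Apply \eqref{eq:stokes} to the closed form $F^*\alpha$ on each $[0,1]\times C_A$, with coordinates $(\tau,s_1,\dots,s_m)$, and sum over $A$. The faces $\tau=1$ and $\tau=0$ give $\int_{[0,1]^m}E_0^*\alpha-\int_{[0,1]^m}E^*\alpha$. Fix $i$ and consider the faces on which $s_i$ is constant; they enter with the sign $(-1)^i$ as upper faces and $-(-1)^i$ as lower faces. A face with $s_i=\frac12$ is an upper face of one cube and a lower face of another.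 The integral over it depends only on the restriction of $F$ to the face, which is the same from both sides, so the two terms cancel. A face with $s_i=1$ is an upper face, and its translate by $-y_i$ is a lower face with $s_i=0$. The two integrals agree because $F(\tau,s+y_i)=u_{y_i}F(\tau,s)$ and $u_{y_i}^*\alpha=\alpha$, so these terms cancel too. Hence $\int_{[0,1]^m}E^*\alpha=\int_{[0,1]^m}E_0^*\alpha$.
\end{proof}

\section{Orthogonal splittings}\label{sec:split}

It remains to construct $\alpha$ with nonzero period. This section studies the translates of $X_0=\{s=0\}$, which are indexed by decompositions of the lattice.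

A \emph{splitting} is a pair $\sigma=(L,M)$ of sublattices with $\mathbb Z^g=L\oplus M$, $\operatorname{rk}L=1$ and $\operatorname{rk}M=m$. Let $\sigma_0=(\mathbb Zt,Y)$. A basis of $M$ followed by a generator of $L$ is the image of $y_1,\dots,y_m,t$ under some $\gamma\in\Gamma$, so $\Gamma$ acts transitively on splittings. The stabilizer of $\sigma_0$ is $H$, so $\gamma H\mapsto\gamma\sigma_0$ is a bijection from $\Gamma/H$ to the set of splittings. The splittings $u_n\sigma_0=(\mathbb Z(t-n),Y)$, $n\in Y$, are pairwise distinct.

To localize near the forms that make $L$ and $M$ orthogonal, we need a $\Gamma$-invariant measure of the failure of orthogonality. For $\sigma=(L,M)$ with $L=\mathbb Zw$ and for $\delta>0$ put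
\begin{gather*}
X_\sigma=\{Q\in P: L\perp_QM\},\qquad r_\sigma(Q)=\frac{Q(w)\det(Q|_M)}{\det Q}-1,\\
N_\sigma(\delta)=\{Q\in P:r_\sigma(Q)\le\delta^2\}.
\end{gather*}
Since $\gamma$ carries bases to bases, $r_{\gamma\sigma}(\gamma Q)=r_\sigma(Q)$, $X_{\gamma\sigma}=\gamma X_\sigma$ and $N_{\gamma\sigma}(\delta)=\gamma N_\sigma(\delta)$. By \eqref{eq:coord},
\begin{equation}\label{eq:r}
r_{\sigma_0}(a,B,s)=\frac{(a+B(s))\det B}{a\det B}-1=\frac{B(s)}a ,
\end{equation}
the squared cotangent of the angle between the line $\mathbb Rt$ and the hyperplane $Y_{\mathbb R}$. It is nonnegative and vanishes exactly on $X_{\sigma_0}=X_0$. By transitivity, $r_\sigma\ge0$ with zero set $X_\sigma$ for every $\sigma$.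

\begin{lemma}[local finiteness]\label{lem:finite}
For compact $K\subset P$, only finitely many splittings $\sigma$ satisfy $N_\sigma(1)\cap K\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $|\cdot|$ be the standard norm on $\mathbb R^g$. By compactness there are $\lambda,C>0$ with $Q(x)\ge\lambda|x|^2$ and $\det Q\le C$ for all $Q\in K$. Let $Q\in K$ with $r_\sigma(Q)\le1$, so that $Q(w)\det(Q|_M)\le2C$. Let $D$ be the Gram determinant of $M$ for the standard form. Diagonalizing $Q|_M$ in a basis of $M_{\mathbb R}$ that is orthonormal for the standard form, we see that $\det(Q|_M)/D$ is a product of $m$ eigenvalues, each at least $\lambda$. Hence $\lambda^g|w|^2D\le2C$. As $|w|^2$ and $D$ are integers $\ge1$, both are at most $2C\lambda^{-g}$. So there are finitely many possibilities for $w$.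

Let $Z$ be the $m\times g$ matrix whose rows form a basis of $M$, and let $\nu\in\mathbb Z^g$ have $j$-th entry $(-1)^j$ times the minor obtained by deleting column $j$. The Cauchy--Binet formula gives $D=\det(ZZ^T)=|\nu|^2$, so there are finitely many possibilities for $\nu$. Expanding along an added row $x$ shows that $\nu\cdot x$ is, up to sign, the determinant of $Z$ with the row $x$ added. So $\nu^\perp=M_{\mathbb R}$, and since $M$ is a direct summand of $\mathbb Z^g$, we have $M=M_{\mathbb R}\cap\mathbb Z^g=\nu^\perp\cap\mathbb Z^g$. Thus $\nu$ determines $M$.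
\end{proof}

From now on $a_0=3$ and $B_0$ is the $A_m$-form on $Y$, given by $B_0(y_i)=2$, $B_0(y_i,y_{i+1})=-1$ and $B_0(y_i,y_j)=0$ for $|i-j|\ge2$. It is positive definite, because
\[
B_0\Big(\sum_i x_iy_i\Big)=x_1^2+\sum_{i=1}^{m-1}(x_i-x_{i+1})^2+x_m^2 ,
\]
and it is even: $B_0(y)=2\sum x_i^2-2\sum x_ix_{i+1}\in2\mathbb Z$ for $y\in Y$. So nonzero vectors of $Y$ have norm at least $2$. As in Proposition~\ref{prop:unfold}, $E_0(s)=(3,B_0,s)$.

\begin{lemma}[rigidity]\label{lem:rigid}
If $E_0(s)\in X_\sigma$, then $s\in Y=\mathbb Z^m$ and $\sigma=u_s\sigma_0$.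
\end{lemma}

\begin{proof}
Let $Q=E_0(s)$ and $\sigma=(L,M)$. By \eqref{eq:coord}, a vector $y+xt\in\mathbb Z^g$ with $x\ne0$ has norm at least $3x^2\ge3$. Write $y_i=y'+y''$ with $y'\in L$, $y''\in M$. Orthogonality gives $Q(y')+Q(y'')=2$. Both norms are less than $3$, so $y',y''\in Y$, and then one of them is zero because nonzero vectors of $Y$ have norm at least $2$. So each $y_i$ lies in $L$ or in $M$. Since $B_0(y_i,y_{i+1})\ne0$, consecutive $y_i$ lie in the same summand, hence all do. As $m\ge2$ and $L$ has rank $1$, this summand is $M$. So $Y\subset M$, and $M/Y$ is a subgroup of rank $0$ of $\mathbb Z^g/Y\cong\mathbb Z$, which gives $M=Y$. The complement $L$ maps isomorphically to $\mathbb Z^g/Y$, so $L=\mathbb Z(t-n)$ for some $n\in Y$. Finally $0=Q(t-n,y)=B_0(s-n,y)$ for all $y\in Y$ gives $s=n$.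
\end{proof}

The value $3$ was used only through $3>2$. The hypothesis $k\ge2$ enters the proof of Theorem~\ref{thm:A} here, through $m\ge2$; see Remark~\ref{rem:fail}.

\begin{lemma}\label{lem:delta}
Let $K=E_0([0,1]^m)$. There is $\delta\in(0,1)$ such that $N_\sigma(\delta)\cap K=\emptyset$ for every splitting $\sigma\notin\{u_n\sigma_0:n\in Y\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:finite}, only finitely many such $\sigma$ have $N_\sigma(1)\cap K\ne\emptyset$. For each of them $X_\sigma\cap K=\emptyset$ by Lemma~\ref{lem:rigid}, so the continuous function $r_\sigma$ has a positive minimum on $K$. Take $\delta\in(0,1)$ with $\delta^2$ smaller than all these minima.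
\end{proof}

We fix such a $\delta$.

\section{An equivariant Thom form and the form $\alpha$}\label{sec:thom}

View $P$ as the vector bundle $(a,B,s)\mapsto(a,B)$ with fiber $Y_{\mathbb R}$ and zero section $X_0$. Put $\tilde B=B/a$, regarded as a symmetric matrix depending on the point of $P$, and $\|s\|^2=\tilde B(s)$. By \eqref{eq:r}, $N_{\sigma_0}(\delta)=\{\|s\|\le\delta\}$. We want a closed $m$-form supported in this tube with integral $1$ over every fiber, a \emph{Thom form}, that transforms under $H$ by the determinant.

In polar coordinates such a form can be written as a radial bump times a closed $(m-1)$-form $\psi$ on the unit sphere bundle with integral $1$ over each sphere. Pulling back a volume form from a fixed round sphere gives a closed $\psi$, but it depends on a Euclidean metric on $Y_{\mathbb R}$, and $GL(Y)$ preserves none. Taking the normalized volume form of $\tilde B$ on each fiber is natural for $H$, but it must still be extended to a closed form on the whole sphere bundle. Chern--Weil theory gives such an extension canonically, because the spheres have even dimension $m-1=2l$,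 where $l=k-1$.

We recall the facts needed. Let $T$ be an oriented Euclidean vector bundle of rank $2l$ with a metric connection $\nabla$. In a local orthonormal frame $\xi_1,\dots,\xi_{2l}$ write $\nabla\xi_j=\sum_i\omega_{ij}\xi_i$. The curvature matrix $R_{ij}=d\omega_{ij}+\sum_r\omega_{ir}\wedge\omega_{rj}$ is a skew-symmetric matrix of $2$-forms, and its Pfaffian is
\[
\operatorname{Pf}(R)=\frac1{2^ll!}\sum_{\phi\in\mathfrak S_{2l}}\operatorname{sgn}(\phi)\,R_{\phi(1)\phi(2)}\wedge\dots\wedge R_{\phi(2l-1)\phi(2l)} .
\]
A change of orthonormal frame by $O$ replaces $R$ by $O^TRO$, and $\operatorname{Pf}(O^TRO)=\det(O)\operatorname{Pf}(R)$. So positively oriented frames define a global $2l$-form $\operatorname{Pf}(R)$, and negatively oriented frames give its negative. This form is compatible with pullback of bundles with connection, and it is closed by Chern--Weil theory.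

\begin{lemma}\label{lem:thom}
There is a smooth closed $m$-form $\beta$ on $P$ with $\operatorname{supp}\beta\subset N_{\sigma_0}(\delta)$, with $h^*\beta=\det(h)\beta$ for all $h\in H$, and with $\int_{\{(a,B)\}\times Y_{\mathbb R}}\beta=1$ for all $(a,B)$, where $Y_{\mathbb R}=\mathbb R^m$ has its standard orientation.
\end{lemma}

\begin{proof}
\emph{The bundle and its connection.} Let $S=\{\|s\|=1\}\subset P$, a hypersurface with fibers $S_{a,B}$, the unit spheres of $\tilde B$. On the trivial bundle $S\times Y_{\mathbb R}$ take the metric $\tilde B$ and the connection $\nabla=d+\Omega$ with $\Omega=\frac12\tilde B^{-1}d\tilde B$. It is a metric connection: for sections $\xi,\xi'$, written as column vectors,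
\[
(\nabla\xi)^T\tilde B\,\xi'+\xi^T\tilde B\,\nabla\xi'=(d\xi)^T\tilde B\xi'+\tfrac12\xi^T(d\tilde B)\xi'+\xi^T\tilde B\,d\xi'+\tfrac12\xi^T(d\tilde B)\xi'=d(\xi^T\tilde B\,\xi').
\]
Let $T\subset S\times Y_{\mathbb R}$ be the subbundle whose fiber at $(a,B,s)$ is the $\tilde B$-orthogonal complement of $s$. It has rank $2l$. Orient it so that $s$ followed by a positive basis of $T$ is a positive basis of $\mathbb R^m$. Let $\nabla^T$ be $\nabla$ followed by orthogonal projection to $T$. It is a metric connection, since $\tilde B(\nabla^T\xi,\xi')=\tilde B(\nabla\xi,\xi')$ for sections $\xi,\xi'$ of $T$. Its curvature gives a closed $(m-1)$-form $\operatorname{Pf}(R)$ on $S$.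

\emph{Restriction to a sphere.} Along $S_{a,B}$ the matrix $\tilde B$ is constant, so $\nabla=d$, and $T$ is the tangent bundle of the sphere, oriented with the outward normal first. Let $\xi_1,\dots,\xi_{2l}$ be a local positive orthonormal frame and put $\theta_i=\tilde B(\xi_i,ds)$, the dual coframe. Then $ds=\sum_i\theta_i\xi_i$, and $\tilde B(s,d\xi_j)=-\tilde B(ds,\xi_j)$ gives $d\xi_j=\sum_i\omega_{ij}\xi_i-\theta_js$. Applying $d$,
\[
0=\sum_id\omega_{ij}\,\xi_i-\sum_r\omega_{rj}\wedge d\xi_r-d\theta_j\,s+\theta_j\wedge ds .
\]
The coefficient of $\xi_i$ is $d\omega_{ij}-\sum_r\omega_{rj}\wedge\omega_{ir}+\theta_j\wedge\theta_i=R_{ij}-\theta_i\wedge\theta_j$. So $R_{ij}=\theta_i\wedge\theta_j$, each of the $(2l)!$ terms in the Pfaffian equals $\theta_1\wedge\dots\wedge\theta_{2l}$, and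
\[
\operatorname{Pf}(R)|_{S_{a,B}}=\frac{(2l)!}{2^ll!}\,\operatorname{vol}_{S_{a,B}} .
\]
All unit spheres in Euclidean spaces of dimension $m$ have the same volume, so $\int_{S_{a,B}}\operatorname{Pf}(R)$ is a positive constant independent of $(a,B)$. Let $\psi$ be the multiple of $\operatorname{Pf}(R)$ with $\int_{S_{a,B}}\psi=1$.

\emph{Equivariance.} Let $h\in H$ and $\kappa=\kappa_h$. By \eqref{eq:h}, $\tilde B\circ h=\kappa^{-T}\tilde B\kappa^{-1}$ and $s\circ h=\kappa s$, with $\kappa$ a constant matrix. Hence $\|s\|$ is $H$-invariant, $h$ preserves $S$, and $h^*\Omega=\kappa\Omega\kappa^{-1}$. For a local section $\xi$ put $\xi^h=\kappa^{-1}(\xi\circ h)$. Then $\tilde B(\xi^h,\xi'^h)=\tilde B(\xi,\xi')\circ h$ and $s^h=s$, and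
\[
\nabla\xi^h=\kappa^{-1}h^*d\xi+\Omega\kappa^{-1}(\xi\circ h)=\kappa^{-1}h^*(d\xi+\Omega\xi)=\kappa^{-1}h^*\nabla\xi .
\]
So a positive orthonormal frame $\xi_i$ of $T$ with connection matrix $\omega$ yields an orthonormal frame $\xi_i^h$ of $T$ with connection matrix $h^*\omega$ and curvature matrix $h^*R$. The basis $s,\xi_1^h,\dots,\xi_{2l}^h$ is the image of a positive basis under $\kappa^{-1}$, so its orientation is $\det\kappa=\det h$. Therefore $h^*\psi=\det(h)\psi$.

\emph{The form $\beta$.} Let $\chi\colon[0,\infty)\to\mathbb R$ be smooth with $\chi=-1$ near $0$ and $\chi=0$ on $[\delta,\infty)$. Let $\pi\colon P\setminus X_0\to S$, $(a,B,s)\mapsto(a,B,s/\|s\|)$. On $P\setminus X_0$ put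
\[
\beta=d\big(\chi(\|s\|)\,\pi^*\psi\big)=d\big(\chi(\|s\|)\big)\wedge\pi^*\psi .
\]
This form vanishes near $X_0$, where $\chi(\|s\|)$ is constant, and we extend it by zero. It is smooth, closed and supported in $\{\|s\|\le\delta\}$. Since $\|s\|$ is $H$-invariant and $\pi$ commutes with $H$, we have $h^*\beta=\det(h)\beta$. On a fiber, polar coordinates $(0,\infty)\times S_{a,B}\to Y_{\mathbb R}\setminus\{0\}$ preserve orientation, and the integral is $\int_0^\infty\chi'(r)\,dr\cdot\int_{S_{a,B}}\psi=1$.
\end{proof}

For $\gamma\in\Gamma$ put $\gamma_*=(\gamma^{-1})^*$ on forms, so that $(\gamma\gamma')_*=\gamma_*\gamma'_*$ and $h_*\beta=\det(h)\beta$ for $h\in H$. Define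
\[
\alpha=\sum_{\gamma H\in\Gamma/H}\det(\gamma)\,\gamma_*\beta .
\]

\begin{proposition}\label{prop:alpha}
The form $\alpha$ is a well-defined smooth closed $\det$-invariant $m$-form on $P$, and $\int_{[0,1]^m}E_0^*\alpha=1$.
\end{proposition}

\begin{proof}
The summand depends only on the coset, because $\det(\gamma h)(\gamma h)_*\beta=\det(\gamma)\det(h)^2\gamma_*\beta$. It is supported in $\gamma N_{\sigma_0}(\delta)=N_{\gamma\sigma_0}(\delta)\subset N_{\gamma\sigma_0}(1)$, and cosets correspond to splittings. Every point of $P$ has a compact neighborhood, on which only finitely many summands are nonzero by Lemma~\ref{lem:finite}. So $\alpha$ is smooth and closed. For $\gamma'\in\Gamma$,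
\[
\gamma'_*\alpha=\sum_{\gamma H}\det(\gamma)(\gamma'\gamma)_*\beta=\det(\gamma')\sum_{\gamma H}\det(\gamma'\gamma)(\gamma'\gamma)_*\beta=\det(\gamma')\,\alpha,
\]
and applying this to the inverse of $\gamma'$ gives \eqref{eq:inv}.

By Lemma~\ref{lem:delta}, the only summands whose support can meet $K=E_0([0,1]^m)$ belong to the pairwise distinct cosets $u_nH$, and $\det u_n=1$. By \eqref{eq:u}, $u_n^{-1}E_0(s)=E_0(s-n)$. The cubes $[0,1]^m-n$ tile $\mathbb R^m$, and $E_0^*\beta$ has compact support, so
\[
\int_{[0,1]^m}E_0^*\alpha=\sum_{n\in Y}\int_{[0,1]^m}(u_n^{-1}E_0)^*\beta=\sum_{n\in Y}\int_{[0,1]^m-n}E_0^*\beta=\int_{\{(3,B_0)\}\times Y_{\mathbb R}}\beta=1.\qedhere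
\]
\end{proof}

\begin{remark}\label{rem:fail}
The construction fails in exactly the cases where $W_{m+1}=0$.

Let $m$ be even. The element $h=(-1,\mathrm{id})\in H$ has determinant $-1$ and maps each fiber to itself by $s\mapsto-s$, which preserves orientation. So $h^*\beta=-\beta$ forces every fiber integral to vanish, and no form as in Lemma~\ref{lem:thom} exists.

Let $m=1$, with $Y=\mathbb Zy$. The form $\beta=\frac12\operatorname{sgn}(s)\,d\big(\chi(\|s\|)\big)$ has the properties of Lemma~\ref{lem:thom}. Here $\|s\|^2=Q(t,y)^2/\det Q$ and $\operatorname{sgn}(s)=\operatorname{sgn}Q(t,y)$ are both invariant under the element $\iota$ that interchanges $y$ and $t$. So $\iota_*\beta=\beta$, while $\det\iota=-1$. The cosets $\gamma H$ and $\gamma\iota H$ correspond to the splittings $(L,M)$ and $(M,L)$, their summands cancel, and $\alpha=0$. It is Lemma~\ref{lem:rigid} that fails, since $X_{(L,M)}=X_{(M,L)}$.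
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of Theorem~\ref{thm:B}(1),(2)]
Let $J$ be the functional of Section~\ref{sec:cocycle} for the form $\alpha$ of Proposition~\ref{prop:alpha}. Then $J\circ(d_c+d_u)=0$ by Proposition~\ref{prop:cocycle}, and $J(W_{2k})=\pm2^{-m}=\pm2^{-(2k-1)}$ by Propositions~\ref{prop:unfold} and~\ref{prop:alpha}. Suppose $W_{2k}=(d_c+d_u)Z$ for a chain $Z$ of loop order $2k$. The differential lowers the number of marked edges by exactly one, so $Z$ may be replaced by its component with $2k$ marked edges. Then $J(W_{2k})=0$, a contradiction. This proves Theorem~\ref{thm:A}. The definition of $J$ and Proposition~\ref{prop:cocycle} impose no condition on valences, so the same argument applies to $Z\in\widehat{\mathsf{FGC}}$, which proves part (2) of Theorem~\ref{thm:B}. Part (1) follows from Lemma~\ref{lem:W} and Theorem~\ref{thm:A}.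
\end{proof}

For part (3) we recall the definitions. If $F_*\to\mathbb R$ is a resolution of the trivial module by projective $\mathbb R[\Gamma]$-modules, then $H^*(\Gamma;\mathbb R_{\det})$ is the cohomology of $\operatorname{Hom}_\Gamma(F_*,\mathbb R_{\det})$, and $H_*(\Gamma;\mathbb R_{\det})$ is the homology of $F_*\otimes_\Gamma\mathbb R_{\det}$, the quotient of $F_*$ by the relations $\gamma c=\det(\gamma)c$. Cocycles are evaluated on cycles in the evident way. If $D_*\to\mathbb R$ is a projective resolution over $\mathbb R[U]$, then any $U$-equivariant chain map $D_*\to F_*$ that covers the identity of $\mathbb R$ induces the map $H_*(U;\mathbb R)\to H_*(\Gamma;\mathbb R_{\det})$; here we use that $\det=1$ on $U$. We also use that smooth singular chains compute the singular homology of a manifold.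

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $F_*$ be the complex of smooth singular chains of $P$ with real coefficients. Since $P$ is convex, hence contractible, $F_*\to\mathbb R$ is a resolution. The stabilizer in $\Gamma$ of a form $Q$ is finite, because it sends each basis vector into the finite set of lattice vectors of the same $Q$-norm. The stabilizer of a singular simplex fixes the points of its image, so it is finite too. Hence each $F_n$ is a direct sum of modules $\mathbb R[\Gamma/\Gamma']$ with $\Gamma'$ finite. Such a module is projective: it is the image of the idempotent $c\mapsto c\cdot|\Gamma'|^{-1}\sum_{\gamma\in\Gamma'}\gamma$ of $\mathbb R[\Gamma]$, hence a direct summand of a free module.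

For a smooth singular $m$-simplex $\Delta$ in $P$ put $\mathcal A(\Delta)=\int_\Delta\alpha$. By \eqref{eq:inv}, $\mathcal A(\gamma\Delta)=\det(\gamma)\mathcal A(\Delta)$, and by Stokes' theorem $\mathcal A$ vanishes on boundaries. So $\mathcal A$ is a cocycle in $\operatorname{Hom}_\Gamma(F_m,\mathbb R_{\det})$ and defines a class in $H^m(\Gamma;\mathbb R_{\det})$.

Let $U$ act on $\mathbb R^m$ by $u_n\cdot s=s+n$. The action is free with quotient the torus $\mathbb R^m/\mathbb Z^m$, so the smooth singular chains $D_*$ of $\mathbb R^m$ form a free resolution over $U$, with integer or real coefficients. The coinvariants of $D_*$ are the smooth chains of the torus, so $H_m(U;\mathbb Z)=H_m(\mathbb R^m/\mathbb Z^m;\mathbb Z)\cong\mathbb Z$. For a permutation $\phi\in\mathfrak S_m$ let $\Delta_\phi$ be the affine simplex with ordered vertices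
\[
0,\quad y_{\phi(1)},\quad y_{\phi(1)}+y_{\phi(2)},\quad\dots,\quad y_{\phi(1)}+\dots+y_{\phi(m)},
\]
numbered $0,\dots,m$. Its image is $\{1\ge s_{\phi(1)}\ge\dots\ge s_{\phi(m)}\ge0\}$ and its orientation is $\operatorname{sgn}\phi$. These simplices triangulate $[0,1]^m$, so $z=\sum_\phi\operatorname{sgn}(\phi)\Delta_\phi$ satisfies $\int_z\omega=\int_{[0,1]^m}\omega$ for every $m$-form $\omega$.

The chain $z$ is a cycle modulo translations. For $0<j<m$, the face of $\Delta_\phi$ opposite vertex $j$ equals the face opposite vertex $j$ of $\Delta_{\phi'}$, where $\phi'$ is obtained from $\phi$ by interchanging $\phi(j)$ and $\phi(j+1)$; the signs of $\phi$ and $\phi'$ are opposite, so these faces cancel. The face of $\Delta_\phi$ opposite vertex $0$ is the translate by $y_{\phi(1)}$ of the face opposite vertex $m$ of $\Delta_{\phi''}$, where $\phi''=(\phi(2),\dots,\phi(m),\phi(1))$. The coefficients are $\operatorname{sgn}\phi$ and $(-1)^m\operatorname{sgn}\phi''=(-1)^m(-1)^{m-1}\operatorname{sgn}\phi$, and they cancel. Since $\int_zds_1\cdots ds_m=1$ is the volume of the torus, $z$ represents the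 fundamental class, a generator of $H_m(U;\mathbb Z)$.

By \eqref{eq:u} the smooth map $E_0\colon\mathbb R^m\to P$ is $U$-equivariant, so it induces a $U$-equivariant chain map $D_*\to F_*$ covering the identity. By Proposition~\ref{prop:alpha},
\[
\mathcal A(E_0z)=\int_{[0,1]^m}E_0^*\alpha=1 .
\]
This is the stated value, and it shows that $H_m(U;\mathbb R)\to H_m(\Gamma;\mathbb R_{\det})$ is nonzero. This map is obtained from $H_m(U;\mathbb Q)\to H_m(\Gamma;\mathbb Q_{\det})$ by tensoring with $\mathbb R$ over $\mathbb Q$. So the rational map is nonzero, and it is injective because its source is one-dimensional.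
\end{proof}

\begin{thebibliography}{9}
\bibitem{BW} Simon Brun and Thomas Willwacher, \emph{Graph homology computations}, arXiv:2307.12668 (2023).
\end{thebibliography}
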